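\title{$v_2$-torsion in every Adams filtration of $\mathrm{tmf}\wedge\overline{\mathrm{tmf}}^{\,n}$}

\begin{abstract}
Let $\overline{\mathrm{tmf}}$ be the cofiber of the unit $S\to\mathrm{tmf}$ at the prime $2$. We show that for every $n\ge 1$ the Adams $E_2$-term of $\mathrm{tmf}\wedge\overline{\mathrm{tmf}}^{\,n}$ contains, in every filtration $s\ge 0$, nonzero classes annihilated by $v_2^8$, and that every positive integer occurs in that filtration as an exact order of $v_2^8$-torsion. This disproves a conjecture posed by Behrens, Bhattacharya, and Culver. The classes are transfers from a quotient Hopf algebra of $A(2)_*$ whose cohomology is polynomial, and they are detected by explicit functionals on a Koszul complex in two variables.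
\end{abstract}

\section{Introduction}

We work at the prime $2$; $H_*$ is mod $2$ homology and $A_*$ is the dual Steenrod algebra. Let $\mathrm{tmf}$ be the connective spectrum of topological modular forms, let $\overline{\mathrm{tmf}}$ be the cofiber of the unit map, $S\to\mathrm{tmf}\to\overline{\mathrm{tmf}}$, and write $\overline{\mathrm{tmf}}^{\,n}=\overline{\mathrm{tmf}}^{\wedge n}$. Up to suspension, the spectra $\mathrm{tmf}\wedge\overline{\mathrm{tmf}}^{\,n}$ are the layers of the $\mathrm{tmf}$-based Adams resolution of the sphere. For a connective spectrum $Y$ the mod $2$ Adams spectral sequence has the form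
\[
E_2^{s,t}(Y)=\mathrm{Ext}^{s,t}_{A_*}(\mathbb{F}_2,H_*Y)\Rightarrow\pi_{t-s}Y^{\wedge}_2 ,
\]
and we call $s$ the \emph{filtration}. Let $A(2)$ be the subalgebra of the Steenrod algebra generated by $Sq^1,Sq^2,Sq^4$. Since $H_*\mathrm{tmf}=(A/\!/A(2))_*$, a change of rings gives
\[
E_2^{s,t}(\mathrm{tmf}\wedge\overline{\mathrm{tmf}}^{\,n})\cong\mathrm{Ext}^{s,t}_{A(2)_*}(\mathbb{F}_2,H_*\overline{\mathrm{tmf}}^{\,n}).
\]
This is a module over the ring $\mathrm{Ext}_{A(2)_*}(\mathbb{F}_2,\mathbb{F}_2)$, which contains the $v_2$-periodicity element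
\[
w_2=v_2^8\in\mathrm{Ext}^{8,56}_{A(2)_*}(\mathbb{F}_2,\mathbb{F}_2).
\]
Write $v_2^{-1}E_2$ for the localization obtained by inverting $w_2$. The following conjecture is posed in \cite{BBC}.

\medskip
\noindent\textbf{Conjecture.} \emph{The map $E_2^{s,t}(\mathrm{tmf}\wedge\overline{\mathrm{tmf}}^{\,n})\to v_2^{-1}E_2^{s,t}(\mathrm{tmf}\wedge\overline{\mathrm{tmf}}^{\,n})$ is injective for $s>0$.}
\medskip

The kernel of the localization map is the $w_2$-power torsion, so the conjecture says that all such torsion lies in filtration $0$. Filtration $0$ has to be excluded in a statement of this kind: the $\mathrm{Ext}$ of the cofree comodule $A(2)_*$ is a single $\mathbb{F}_2$ in filtration $0$, and $w_2$ kills it. A simpler Hopf algebra suggests that nothing else goes wrong. A comodule over the exterior Hopf algebra $E[\zeta_3]$, a quotient of $A(2)_*$, is a graded vector space with an operator $Q_2$ of square zero, hence a direct sum of trivial and cofree comodules. A trivial summand contributes $\mathbb{F}_2[v_2]$ to $\mathrm{Ext}$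 and a cofree one contributes $\mathbb{F}_2$ in filtration $0$. So over $E[\zeta_3]$ the analogue of the conjecture holds for every comodule. Example~\ref{ex:V} below points in the same direction. Nevertheless the conjecture fails.

\begin{theorem}\label{thm:main}
Let $n\ge1$ and $s\ge0$.
\begin{enumerate}
\item[(a)] There is a class $0\ne\theta\in\mathrm{Ext}^{s,*}_{A(2)_*}(\mathbb{F}_2,H_*\overline{\mathrm{tmf}}^{\,n})$ with $w_2\theta=0$. Hence the map of the Conjecture is not injective in filtration $s$, for any $n\ge1$ and any $s>0$.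
\item[(b)] For every $r\ge0$ there is a class $\xi\in\mathrm{Ext}^{s,*}_{A(2)_*}(\mathbb{F}_2,H_*\overline{\mathrm{tmf}}^{\,n})$ with $w_2^{r}\xi\ne0$ and $w_2^{r+1}\xi=0$. Hence for fixed $n\ge1$ and $s\ge0$ the order of the $v_2$-torsion in filtration $s$ is unbounded.
\end{enumerate}
\end{theorem}

For $n=0$ the question concerns the ring $\mathrm{Ext}_{A(2)_*}(\mathbb{F}_2,\mathbb{F}_2)$ alone; that case is neither used nor treated here.

The proof replaces $A(2)_*$ by a quotient Hopf algebra $D$ that lies between $A(2)_*$ and $E[\zeta_3]$. Its cohomology is a polynomial ring $\mathbb{F}_2[v_1,h,v_2]$, and $\mathrm{Ext}_D$ is computed by a Koszul complex (Section~\ref{sec:D}). For each large $k$ we write down a class $T$ in filtration $0$ over $D$ with $v_2T=0$ (Section~\ref{sec:classes}) and prove that $h^{k-1}T\neq0$, even after setting $v_1=0$ (Section~\ref{sec:detect}). A transfer from $D$ to $A(2)_*$ turns $v_2$-torsion into $w_2$-torsion, and we can compute the composite of the transfer with restriction back to $D$ (Section~\ref{sec:transfer}).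 In Section~\ref{sec:proof} we show that, modulo $v_1$, $v_2^7$ times the restriction of the transfer of $h^sT$ is $h^{s+7}T$. So the transfer of $h^sT$ is nonzero once $k\ge s+8$.

\medskip
\noindent\textbf{Conventions.} Comodules are graded left comodules over $\mathbb{F}_2$. For a Hopf algebra $\Gamma$ and a comodule $N$ with coaction $\psi$ we write $\mathrm{Ext}_\Gamma(N)=\mathrm{Ext}^{*,*}_\Gamma(\mathbb{F}_2,N)$. The group $\mathrm{Ext}^0_\Gamma(N)$ is the space of \emph{primitives}, the $m\in N$ with $\psi(m)=1\otimes m$. A tensor product $N\otimes N'$ carries the diagonal coaction, and there is a cup product $\mathrm{Ext}_\Gamma(N)\otimes\mathrm{Ext}_\Gamma(N')\to\mathrm{Ext}_\Gamma(N\otimes N')$, natural in $N$ and $N'$; for $N=\mathbb{F}_2$ it is the module structure over $\mathrm{Ext}_\Gamma(\mathbb{F}_2)$. A surjection of Hopf algebras $\Gamma\to\Gamma'$ makes every $\Gamma$-comodule a $\Gamma'$-comodule and induces a restriction map $\mathrm{res}\colon\mathrm{Ext}_\Gamma(N)\to\mathrm{Ext}_{\Gamma'}(N)$, which is natural in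 $N$ and preserves cup products.

\section{The comodule $H_*\overline{\mathrm{tmf}}^{\,n}$}\label{sec:M}

Let $\zeta_m\in A_*$ be the conjugate Milnor generators, of degree $2^m-1$, with $\Delta\zeta_m=\sum_i\zeta_i\otimes\zeta_{m-i}^{2^i}$ and $\zeta_0=1$. From now on
\[
A=A(2)_*=\mathbb{F}_2[\zeta_1,\zeta_2,\zeta_3]/(\zeta_1^8,\zeta_2^4,\zeta_3^2),\qquad
R=H_*\mathrm{tmf}=\mathbb{F}_2[\zeta_1^8,\zeta_2^4,\zeta_3^2,\zeta_4,\zeta_5,\dots]\subset A_* .
\]
The ring $R$ is an $A$-comodule algebra, with coaction $\psi$ induced by $\Delta$. The coaction takes its simplest form on the following elements, defined for $l\ge1$ and called the \emph{letters} of level $l$: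
\[
e_l=\zeta_l^8,\qquad a_l=\zeta_{l+1}^4,\qquad c_l=\zeta_{l+2}^2,\qquad b_l=\zeta_{l+3}.
\]
Their degrees are $2^{l+3}-8$, $2^{l+3}-4$, $2^{l+3}-2$, $2^{l+3}-1$. Raise the formula for $\Delta\zeta_m$ to the powers $1,2,4,8$ and use the relations $\zeta_4=\zeta_5=\dots=0$ and $\zeta_3^2=\zeta_2^4=\zeta_1^8=0$ in the left factor. The result does not depend on the level:
\begin{equation}\label{eq:coaction}
\begin{aligned}
\psi(b)&=1\otimes b+\zeta_1\otimes c+\zeta_2\otimes a+\zeta_3\otimes e, &\qquad \psi(a)&=1\otimes a+\zeta_1^4\otimes e,\\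
\psi(c)&=1\otimes c+\zeta_1^2\otimes a+\zeta_2^2\otimes e, &\qquad \psi(e)&=1\otimes e.
\end{aligned}
\end{equation}
Thus the letters of each level span a copy, shifted in degree, of one four-dimensional comodule $V$ with basis $e,a,c,b$.

Give $\zeta_m$ the weight $2^{m-1}$. The four letters of level $l$ have the same weight $2^{l+2}$ and the letters generate $R$, so the $A$-coaction preserves weight. Therefore $R=\mathbb{F}_2\oplus R^+$ as $A$-comodules, where $R^+$ is the part of positive weight, and $H_*\overline{\mathrm{tmf}}=R/\mathbb{F}_2\cong R^+$. By the K\"unneth theorem,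
\[
H_*\overline{\mathrm{tmf}}^{\,n}\cong M:=(R^+)^{\otimes n}\subset R^{\otimes n}.
\]

Fix $n\ge1$. A \emph{position} is a pair $p=(l,\tau)$ with $l\ge1$ and $1\le\tau\le n$. We write $e_p,a_p,c_p,b_p\in R^{\otimes n}$ for the letters of level $l$ in the tensor factor $\tau$, and $p^+=(l+1,\tau)$. The letters satisfy
\begin{equation}\label{eq:squares}
b_p^2=c_{p^+},\qquad c_p^2=a_{p^+},\qquad a_p^2=e_{p^+}.
\end{equation}
Call a product of letters a \emph{standard monomial} if each $a_p$, $c_p$, $b_p$ occurs at most once; the letters $e_p$ may be repeated. Every monomial in the $\zeta$'s that lies in $R$ has exactly one standard form: write the exponent of $\zeta_m$ as $8\alpha+4\beta+2\gamma+\delta$ with $\beta,\gamma,\delta\in\{0,1\}$, which gives the factor $e_m^\alpha a_{m-1}^\beta c_{m-2}^\gamma b_{m-3}^\delta$; the monomial lies in $R$ exactly when no letter of level $\le0$ is required. Hence the standard monomials form a basis of $R^{\otimes n}$, and those that contain a letter from every tensor factor form a basis of $M$.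

\section{The quotient $D$ and its Koszul complex}\label{sec:D}

Over $E[\zeta_3]$ there is no torsion in positive filtration, and over $A$ computation is hard. We therefore look for an intermediate quotient. Since $\zeta_1$ is primitive,
\[
D=A/(\zeta_1)=\mathbb{F}_2[\zeta_2,\zeta_3]/(\zeta_2^4,\zeta_3^2)
\]
is a quotient Hopf algebra; let $\pi\colon A\to D$ be the projection. Every term of the reduced coproducts $\zeta_1\otimes\zeta_1^2$ of $\zeta_2$ and $\zeta_1\otimes\zeta_2^2+\zeta_2\otimes\zeta_1^4$ of $\zeta_3$ involves $\zeta_1$, so $\zeta_2$ and $\zeta_3$ are primitive in $D$.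

For a $D$-comodule $N$ let $Q_1,P,Q_2\colon N\to N$ be the coefficients of $\zeta_2,\zeta_2^2,\zeta_3$ in the coaction. If $\vartheta_i$ is the coefficient of $\zeta_2^i$, coassociativity gives $\vartheta_i\vartheta_j=\binom{i+j}{i}\vartheta_{i+j}$, with $\vartheta_i=0$ for $i\ge4$. So $Q_1^2=P^2=0$ and $Q_1P=PQ_1=\vartheta_3$. The same comparison of coefficients shows that $Q_2^2=0$ and that the coefficient of $\zeta_2^i\zeta_3$ is $\vartheta_iQ_2=Q_2\vartheta_i$. Thus the algebra dual to $D$ is the exterior algebra $E[Q_1,P,Q_2]$, a $D$-comodule is a module over it, and an element is $D$-primitive if and only if $Q_1$, $P$, $Q_2$ kill it.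

In a comodule algebra the coaction is multiplicative. Comparing coefficients of $\zeta_2$, $\zeta_3$, $\zeta_2^2$ in a product shows that $Q_1$ and $Q_2$ are derivations and that
\begin{equation}\label{eq:cartan}
P(f_1\cdots f_k)=\sum_i P(f_i)\prod_{j\ne i}f_j+\sum_{i<i'}Q_1(f_i)\,Q_1(f_{i'})\prod_{j\ne i,i'}f_j .
\end{equation}
In particular $P$ acts as a derivation on products of elements killed by $Q_1$. Setting $\zeta_1=0$ in \eqref{eq:coaction}, we find at every position
\begin{equation}\label{eq:ops}
Q_1b=a,\qquad Q_2b=e,\qquad Pc=e,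
\end{equation}
and all other values of $Q_1,P,Q_2$ on letters are zero.

The Koszul resolution of $\mathbb{F}_2$ over an exterior algebra identifies $\mathrm{Ext}_D(N)$ with the cohomology of
\[
K(N)=N\otimes\mathbb{F}_2[v_1,h,v_2],\qquad d=v_1Q_1+hP+v_2Q_2,
\]
where $v_1,h,v_2$ have bidegrees $(s,t)=(1,3),(1,6),(1,7)$ and $N$ lies in filtration $0$. In particular $\mathrm{Ext}_D(\mathbb{F}_2)=\mathbb{F}_2[v_1,h,v_2]$, and this ring acts on $\mathrm{Ext}_D(N)$ by multiplication in $K(N)$. Setting $v_1=0$ gives a quotient complex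
\[
\overline K(N)=N\otimes\mathbb{F}_2[h,v_2],\qquad \bar d=hP+v_2Q_2,
\]
with cohomology $\overline H(N)$, and a map $\mathrm{Ext}_D(N)\to\overline H(N)$ that we call \emph{reduction modulo $v_1$}. It is linear over $\mathbb{F}_2[v_1,h,v_2]$, with $v_1$ acting by zero on the target. It is the restriction to the subalgebra $\Lambda=E[P,Q_2]$ of the dual of $D$. By \eqref{eq:cartan} the subalgebra $\Lambda$ is not closed under the coproduct; this is why we transfer from $D$ and use $\Lambda$ only for detection.

\begin{lemma}\label{lem:w2}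
We have $\mathrm{Ext}^{8,56}_D(\mathbb{F}_2)=\{0,v_2^8\}$, and $\mathrm{res}(w_2)=v_2^8$ in $\mathrm{Ext}_D(\mathbb{F}_2)$.
\end{lemma}

\begin{proof}
A monomial $v_1^ih^jv_2^l$ with $i+j+l=8$ has $t=3i+6j+7l=56-4i-j$, which equals $56$ only for $i=j=0$. For the second claim we use the standard property of the periodicity element that its name records: $w_2$ restricts to $v_2^8$ in $\mathrm{Ext}_{E[\zeta_3]}(\mathbb{F}_2)=\mathbb{F}_2[v_2]$. The projection $A\to E[\zeta_3]$ factors through $D$, so $\mathrm{res}(w_2)\ne0$.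
\end{proof}

Part (a) of Theorem~\ref{thm:main} uses only the first claim of Lemma~\ref{lem:w2}, that is, only the bidegree of $w_2$.

\begin{example}\label{ex:V}
The part of $R^+$ of lowest weight, namely $8$, is the copy of $V$ of level $1$. In $K(V)$ we have $de=da=0$, $dc=he$, $db=v_1a+v_2e$. The differential is injective on the free $\mathbb{F}_2[v_1,h,v_2]$-module spanned by $b$ and $c$, so $\mathrm{Ext}_D(V)$ is generated by $a$ and $e$ with relations $he=0$ and $v_1a=v_2e$. It has no $v_2$-torsion. Indeed, suppose $v_2(\alpha a+\beta e)=\gamma he+\delta(v_1a+v_2e)$ with polynomial coefficients. Then $v_2\alpha=v_1\delta$ and $v_2\beta=h\gamma+v_2\delta$, so $\delta=v_2\delta'$ and $\gamma=v_2\gamma'$, and $\alpha a+\beta e=\gamma'he+\delta'(v_1a+v_2e)$ is a boundary.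
\end{example}

\section{Torsion classes over $D$}\label{sec:classes}

In $V$ the relation $v_2e=v_1a$ fails to make $e$ a torsion class because of the term $v_1a$. With two copies of $V$ this term can be cancelled. For distinct positions $p,p'$ and $f,g\in V$ put
\[
[f,g]=f_pg_{p'}+g_pf_{p'} .
\]
This bracket is bilinear and symmetric, $[f,f]=0$, and the bracket of two letters is homogeneous. For $Q=Q_1,Q_2$ we have $Q[f,g]=[Qf,g]+[f,Qg]$, and \eqref{eq:cartan} gives $P[f,g]=[Pf,g]+[f,Pg]+[Q_1f,Q_1g]$. Put $z=[a,b]$, $y=[a,c]$, $x=[a,e]$. From \eqref{eq:ops}: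
\begin{equation}\label{eq:table}
\begin{array}{c|ccccc}
 & z=[a,b] & y=[a,c] & x=[a,e] & [b,e] & [c,e]\\ \hline
Q_1 & [a,a]=0 & 0 & 0 & x & 0\\
P & 0 & x & 0 & 0 & [e,e]=0\\
Q_2 & x & 0 & 0 & [e,e]=0 & 0
\end{array}
\end{equation}
So $dz=v_2x$, and $x$ is a nonzero $v_2$-torsion class in filtration $0$. It has no multiples in positive filtration, because $dy=hx$ and $d[b,e]=v_1x$ as well. One pair of positions thus gives torsion only where the conjecture permits it. The following remark explains why products of several such pairs should do better.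

\begin{remark}\label{rem:syzygy}
Let $I\subset\Lambda$ be the augmentation ideal, with basis $P,Q_2,PQ_2$. By \eqref{eq:table}, the map $z\mapsto P$, $y\mapsto Q_2$, $x\mapsto PQ_2$ is an isomorphism of $\Lambda$-modules from the span of $z,y,x$ onto $I$. Let $N$ be a $\Lambda$-module, and let $P$ and $Q_2$ act on tensor products as derivations. Then $\Lambda\otimes N$ is free on $1\otimes N$, so its cohomology is $PQ_2(1\otimes N)$, in filtration $0$. The sequence $0\to I\otimes N\to\Lambda\otimes N\to N\to0$ therefore has an $\mathbb{F}_2[h,v_2]$-linear connecting map $\overline H^{s}(N)\to\overline H^{s+1}(I\otimes N)$ that is bijective for $s\ge1$ and has kernel $PQ_2N$ for $s=0$. Since $PQ_2I=0$, the class $x$ produces a nonzero class killed by $v_2$ in $\overline H^{k-1}(I^{\otimes k})$ for every $k$: each further pair carries the torsion up by one filtration. We do not use this argument, because $M$ is much larger than $I^{\otimes k}$ and a class could become a boundary in $M$.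
\end{remark}

Fix an integer $k\ge n/2$ and distinct positions $p_1,\dots,p_{2k}$ among which every tensor factor occurs, for instance $p_j=(j,\tau(j))$ for a surjection $\tau\colon\{1,\dots,2k\}\to\{1,\dots,n\}$. For $1\le i\le k$ let $[\ ,\ ]_i$ be the bracket at the positions $p_{2i-1},p_{2i}$, and let $z_i,y_i,x_i$ be the corresponding elements. Define $Y_j$ and $X_j$ for $0\le j\le k$ by
\[
Y_j=\sum_{|G|=j}\ \prod_{i\in G}y_i\prod_{i\notin G}z_i ,\qquad X_j=Q_2Y_j,
\]
where $G$ runs over the subsets of $\{1,\dots,k\}$, and put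
\[
Z=Y_0=z_1\cdots z_k,\qquad T=X_0=Q_2Z=\sum_{l}x_l\prod_{i\ne l}z_i .
\]
These elements are homogeneous. Each of their terms is a product of one letter from each position $p_j$, so they lie in $M$; this is the only use of the condition that all tensor factors occur.

\begin{lemma}\label{lem:relations}
The elements $X_0,\dots,X_k$ are $D$-primitive, $X_k=0$, and in $\mathrm{Ext}_D(M)$
\[
v_2T=0,\qquad v_2X_j=hX_{j-1}\quad(1\le j\le k).
\]
Consequently $v_2^jX_j=h^jT$ for $0\le j\le k$, and $h^kT=0$.
\end{lemma}

\begin{proof}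
Let $\lambda$ be an indeterminate, so that $\prod_i(z_i+\lambda y_i)=\sum_j\lambda^jY_j$. By \eqref{eq:table}, $Q_1$ kills each factor $z_i+\lambda y_i$, while $Q_2$ sends it to $x_i$ and $P$ sends it to $\lambda x_i$. All three operators act on this product as derivations, so $Q_1$ kills the product and $P$ acts on it as $\lambda Q_2$. That is, $Q_1Y_j=0$, $PY_0=0$, and $PY_j=Q_2Y_{j-1}=X_{j-1}$ for $j\ge1$. The operators commute and square to zero, so $Q_1X_j=Q_2Q_1Y_j=0$, $Q_2X_j=0$, and $PX_j=Q_2PY_j=0$. Also $X_k=Q_2(y_1\cdots y_k)=0$. The relations are the boundaries $dY_0=v_2X_0$ and $dY_j=hX_{j-1}+v_2X_j$. Induction on $j$ gives $v_2^jX_j=h^jT$, and $j=k$ gives $h^kT=0$.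
\end{proof}

For $k=2$ the classes are $T=x_1z_2+z_1x_2$ and $X_1=x_1y_2+y_1x_2$, and the relations are $v_2T=0$, $hT=v_2X_1$, $hX_1=0$. Nothing here forces $hT$ to vanish. In general $h^kT=0$ is the first vanishing power:

\begin{proposition}\label{prop:detect}
For $0\le N\le k-1$ the class $h^NT$ is nonzero in $\overline H^N(M)$, and hence in $\mathrm{Ext}^N_D(M)$.
\end{proposition}

\section{Detecting $h^NT$}\label{sec:detect}

To prove Proposition~\ref{prop:detect} we must rule out every possible bounding cochain in $M$. The tool is a grading of $M$ that $Q_2$ preserves, in whose positive degrees $Q_2$ is exact, and that $P$ raises by at most one.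

For a standard monomial $\mu$ and a position $p$ let $n_p(\mu)$ be the number of letters $e_p$ and $b_p$ in $\mu$, with multiplicity. The \emph{count} of $\mu$ is $|\mu|=\sum_pn_p(\mu)$, the total number of $e$'s and $b$'s. Let $M_\nu\subset M$ be the span of the standard monomials of count $\nu$.

\begin{lemma}\label{lem:count}
Let $\mu\in M$ be a standard monomial.
\begin{enumerate}
\item[(i)] $Q_2\mu=\sum\mu\,e_p/b_p$, summed over the letters $b_p$ in $\mu$. Each term is standard, contains a letter $e$, and has the same numbers $n_p$ as $\mu$.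
\item[(ii)] There is a linear map $L\colon M\to M$ with $LM_\nu\subset M_\nu$, such that $Q_2L+LQ_2=\mathrm{id}$ on $M_\nu$ for $\nu\ge1$.
\item[(iii)] We have
\begin{equation}\label{eq:P}
P\mu=\sum_{c_p\text{ in }\mu}\mu\,\frac{e_p}{c_p}+\sum_{\{p,p'\}:\ b_p,\,b_{p'}\text{ in }\mu}\mu\,\frac{a_pa_{p'}}{b_pb_{p'}},
\end{equation}
the second sum being over unordered pairs of distinct positions, and every term has count at most $|\mu|+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $Q_2$ is a derivation whose only nonzero values on letters are $Q_2b_p=e_p$.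

(ii) Fix a total order on the positions. Put $L=0$ on $M_0$. If $|\mu|\ge1$, let $p$ be the least position with $n_p(\mu)>0$, write $n_p=n_p(\mu)$, and let $\mu'$ be the product of the letters of $\mu$ other than $e_p$ and $b_p$. Then $\mu=\mu'e_p^{n_p}$ or $\mu=\mu'e_p^{n_p-1}b_p$. Put $L\mu=\mu'e_p^{n_p-1}b_p$ in the first case and $L\mu=0$ in the second. The map $L$ changes no position, so it preserves $M$, and it preserves the count. By (i) the same position $p$ is selected for all terms of $Q_2\mu$. In the first case,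
\[
Q_2L\mu=Q_2(\mu')e_p^{n_p-1}b_p+\mu,\qquad LQ_2\mu=Q_2(\mu')e_p^{n_p-1}b_p .
\]
In the second case $L\mu=0$ and $LQ_2\mu=L\bigl(Q_2(\mu')e_p^{n_p-1}b_p+\mu'e_p^{n_p}\bigr)=\mu$.

(iii) Formula \eqref{eq:P} is \eqref{eq:cartan} applied to the letters of $\mu$. A term of the first kind is standard and has count $|\mu|+1$. A term of the second kind loses two $b$'s. If $a_p$ does not occur in $\mu$, the new letter $a_p$ leaves the monomial standard and does not change the count; if it does occur, $a_p^2=e_{p^+}$ by \eqref{eq:squares} adds one to the count. The same holds for $p'$, so the term has count at most $|\mu|$.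
\end{proof}

On $M_0$ the operator $Q_2$ is zero, so it is not exact there. This is the obstruction that limits $N$ in Proposition~\ref{prop:detect}.

A \emph{word} is a sequence $\omega=\omega_1\cdots\omega_{2k}$ in the alphabet $\{a,b\}$. We identify it with the standard monomial that has the letter $\omega_j$ at the position $p_j$. Different words are different basis elements of $M$, because the $p_j$ are distinct, and the count of a word is its number of $b$'s. Expanding the product, $Z$ is the sum of the $2^k$ words with exactly one $b$ in each pair $\{2i-1,2i\}$.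

\begin{example}[the case $k=2$]\label{ex:k2}
Here $Z=abab+abba+baab+baba$, and we show that $hT\ne0$ in $\overline H^1(M)$. Suppose that $hT=\bar dm$, that is, $Pm=T$ and $Q_2m=0$. Write $m=m_0+m_+$, where $m_0\in M_0$ and $m_+$ is the part of positive count. Then $Q_2m_+=0$, so $m_+=Q_2m'$ with $m'=Lm_+$, and
\[
Q_2(Z+Pm')=T+Pm_+=Pm_0 .
\]
The right side has count at most $1$. So the component of $Z+Pm'$ in $M_2$ is killed by $Q_2$, and it therefore lies in $Q_2M_2$. We reach a contradiction if some functional $F$ supported on $M_2$ kills the images of $Q_2$ and $P$ and has $F(Z)=1$. The coefficient of any word kills the image of $Q_2$, since words contain no $e$. The coefficient of $baba$ takes the value $1$ on $Z$, but it does not kill the image of $P$, because $P(bbbb)$ is the sum of all six words with two $a$'s. By \eqref{eq:P}, however, $bbbb$ is the only standard monomial $\mu$ for which such a word occurs in $P\mu$. So we add the coefficient of a word that does not occur in $Z$: the sum $F$ of the coefficients of $baba$ and $bbaa$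 has $F(P(bbbb))=0$ and $F(Z)=1$.
\end{example}

The words $baba$ and $bbaa$ begin with $b$, end with $a$, and have one $b$ in the places $\{2,3\}$. This is the pattern to generalize. Call the sets $\{2i,2i+1\}$, $1\le i\le k-1$, the \emph{blocks}; they interlock with the pairs $\{2i-1,2i\}$ that define $Z$. A word $\omega$ is \emph{good} if $\omega_1=b$, $\omega_{2k}=a$, and every block contains exactly one $b$. Let $F\colon M\to\mathbb{F}_2$ be the functional that is $1$ on good words and $0$ on all other standard monomials.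

\begin{lemma}\label{lem:F}
The functional $F$ vanishes on $M_\nu$ for $\nu\ne k$, and $F(Z)=1$, $F\circ Q_2=0$, $F\circ P=0$.
\end{lemma}

\begin{proof}
A good word has $1+(k-1)=k$ letters $b$. Let $\omega$ be a good word that occurs in $Z$. Then $\omega_1=b$, the pair $\{1,2\}$ forces $\omega_2=a$, the block $\{2,3\}$ forces $\omega_3=b$, and so on, so $\omega=baba\cdots ba$. This word is good and occurs in $Z$, hence $F(Z)=1$. The terms of $Q_2\mu$ contain a letter $e$, so $F\circ Q_2=0$.

Let $\mu$ be a standard monomial and consider the terms of $P\mu$ in \eqref{eq:P}. Terms of the first kind contain an $e$. So does a term of the second kind if $a_p$ or $a_{p'}$ occurs in $\mu$. In the remaining terms of the second kind, the standard form is obtained from $\mu$ by replacing $b_p,b_{p'}$ by $a_p,a_{p'}$, and it is a word only if $\mu$ is a word. Hence $F(P\mu)=0$ unless $\mu$ is a word, and for a word $\mu$ the value $F(P\mu)$ is the parity of the set $\mathcal{P}$ of pairs $j<j'$ such that $\mu_j=\mu_{j'}=b$ and the word $\omega$ obtained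 by changing both letters to $a$ is good. Let $(j,j')\in\mathcal{P}$. Then $j\ne1$, since $\omega_1=b$, and $j<j'\le2k$, so $j$ lies in a block; let $\bar\jmath$ be the other element of that block. As $\omega$ is good and $\omega_j=a$, we have $\omega_{\bar\jmath}=b$. So $\mu_{\bar\jmath}=b$ and $j'\ne\bar\jmath$, and $j'$ lies to the right of the block, so $\bar\jmath<j'$. Changing the letters $\bar\jmath,j'$ of $\mu$ to $a$ gives the word $\omega$ with the two letters of the block exchanged, which is good. Thus $(j,j')\mapsto(\bar\jmath,j')$ is an involution of $\mathcal{P}$ without fixed points, and $\mathcal{P}$ has an even number of elements.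
\end{proof}

For larger $N$ it is convenient to dualize the argument of Example~\ref{ex:k2}: instead of modifying a hypothetical bounding cochain, we build a functional on $\overline K^N(M)$ that kills boundaries. The basic step is division of functionals by $Q_2$.

\begin{lemma}\label{lem:divide}
Let $\nu\ge1$, and let $g\colon M\to\mathbb{F}_2$ be a functional that vanishes on all standard monomials of count $<\nu$ and satisfies $g\circ Q_2=0$. Then $f=g\circ L$ vanishes on all standard monomials of count $<\nu$, and $f\circ Q_2=g$.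
\end{lemma}

\begin{proof}
The first claim holds because $L$ preserves the count. In positive count, $fQ_2=gLQ_2=g+gQ_2L=g$. On $M_0$ we have $Q_2=0$, and $g=0$ because $\nu\ge1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:detect}]
We construct functionals $f_0,\dots,f_{k-1}$ on $M$ such that $f_i$ vanishes in count $<k-i$ and
\begin{equation}\label{eq:chain}
f_0Q_2=F,\qquad f_{i+1}Q_2=f_iP\quad(0\le i\le k-2).
\end{equation}
By Lemmas \ref{lem:F} and \ref{lem:divide}, with $\nu=k$, we may take $f_0=FL$. Suppose that $f_0,\dots,f_i$ are constructed and $i\le k-2$. Put $g=f_iP$. By Lemma~\ref{lem:count}(iii), $g$ vanishes in count $<k-i-1$, and $k-i-1\ge1$. Moreover $gQ_2=f_iQ_2P$, which is $FP=0$ for $i=0$ and $f_{i-1}P^2=0$ for $i\ge1$. Lemma~\ref{lem:divide} gives $f_{i+1}=gL$.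

Let $0\le N\le k-1$ and define $\varphi\colon\overline K^N(M)\to\mathbb{F}_2$ by $\varphi\bigl(\sum_{i=0}^Nm_ih^{N-i}v_2^i\bigr)=\sum_{i=0}^Nf_i(m_i)$. For $m\in M$ and $0\le i\le N-1$,
\[
\varphi\bigl(\bar d(m\,h^{N-1-i}v_2^i)\bigr)=\varphi\bigl(Pm\,h^{N-i}v_2^i+Q_2m\,h^{N-1-i}v_2^{i+1}\bigr)=f_i(Pm)+f_{i+1}(Q_2m)=0
\]
by \eqref{eq:chain}. So $\varphi$ kills boundaries, while $\varphi(h^NT)=f_0(Q_2Z)=F(Z)=1$.
\end{proof}

Each step of the construction uses up one unit of count, and it stops when count $0$ is reached. It cannot be continued by any other choice of functionals, since $h^kT=0$.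

\begin{remark}
For $0\le l\le k$, the class $h^iv_2^jX_l\in\mathrm{Ext}_D(M)$ is nonzero if and only if $j\le l$ and $i+l\le k-1$. If both inequalities hold, multiplication by $h^{k-1-l-i}v_2^{l-j}$ sends the class to $h^{k-1}T\ne0$. Conversely, $v_2^{l+1}X_l=h^lv_2T=0$ and $h^{k-l}X_l=v_2^{k-l}X_k=0$ by Lemma~\ref{lem:relations}.
\end{remark}

\section{The transfer from $D$ to $A$}\label{sec:transfer}

We now have $v_2$-torsion in positive filtration over $D$ and need $w_2$-torsion over $A$. Restriction goes from $A$ to $D$, which is the wrong direction. As in group cohomology there is a transfer in the other direction, and it is linear over $\mathrm{Ext}_A(\mathbb{F}_2)$. For a normal subgroup, transfer followed by restriction is the sum of the conjugates of a class. The analogue here is a map $\rho$ that packages the conjugates into a polynomial in $\zeta_1$, of which the composite extracts the top coefficient.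

Let $J=\mathbb{F}_2[\zeta_1]/(\zeta_1^8)\subset A$. It is a sub-Hopf algebra, hence a left $A$-comodule algebra via $\Delta$. We write $u$ for $\zeta_1$ regarded as an element of the comodule $J$, and $\epsilon\colon J\to\mathbb{F}_2$ for the augmentation. We claim that
\begin{equation}\label{eq:J}
J=\{f\in A:(1\otimes\pi)\Delta f=f\otimes1\}=\{f\in A:(\pi\otimes1)\Delta f=1\otimes f\}.
\end{equation}
The two sets are the cotensor products $A\,\square_D\,\mathbb{F}_2$ and $\mathbb{F}_2\,\square_D\,A$. Both are subalgebras that contain $\zeta_1$, so both contain $J$. By the Milnor--Moore theorem, $A\cong(A\,\square_D\,\mathbb{F}_2)\otimes D$ as right $D$-comodules and $A\cong D\otimes(\mathbb{F}_2\,\square_D\,A)$ as left $D$-comodules, so both have dimension $64/8=8=\dim J$.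

In particular $J$ is trivial as a left $D$-comodule. So $\epsilon$ is a map of $D$-comodules, and $\mathrm{Ext}_D(J\otimes N)=J\otimes\mathrm{Ext}_D(N)$ for every $A$-comodule $N$. Since $J=A\,\square_D\,\mathbb{F}_2$, the change-of-rings theorem (Shapiro's lemma) states that the composite
\[
\Phi\colon\mathrm{Ext}_A(J\otimes N)\xrightarrow{\ \mathrm{res}\ }\mathrm{Ext}_D(J\otimes N)\xrightarrow{\ (\epsilon\otimes1)_*\ }\mathrm{Ext}_D(N)
\]
is an isomorphism. The span of $1,u,\dots,u^6$ is a subcomodule of $J$, so the coefficient of $u^7$ is a map of $A$-comodules $\chi\colon J\to\Sigma^7\mathbb{F}_2$. Define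
\[
\mathrm{tr}=(\chi\otimes1)_*\circ\Phi^{-1}\colon\mathrm{Ext}^{s,t}_D(N)\to\mathrm{Ext}^{s,t-7}_A(N),\qquad
\rho=\mathrm{res}\circ\Phi^{-1}\colon\mathrm{Ext}_D(N)\to J\otimes\mathrm{Ext}_D(N).
\]
Finally let $\kappa\colon A\to J$ be the ring map with $\zeta_1\mapsto u$ and $\zeta_2,\zeta_3\mapsto0$, and let $\sigma=(\kappa\otimes1)\psi\colon N\to J\otimes N$. On $R^{\otimes n}$ the map $\sigma$ is a ring homomorphism, and by \eqref{eq:coaction}
\begin{equation}\label{eq:sigma}
\sigma(b)=b+uc,\qquad\sigma(a)=a+u^4e,\qquad\sigma(e)=e .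
\end{equation}

\begin{lemma}\label{lem:transfer}
Let $\xi\in\mathrm{Ext}_D(N)$.
\begin{enumerate}
\item[(i)] $\mathrm{tr}(\mathrm{res}(\alpha)\,\xi)=\alpha\,\mathrm{tr}(\xi)$ for $\alpha\in\mathrm{Ext}_A(\mathbb{F}_2)$.
\item[(ii)] $\mathrm{res}\,\mathrm{tr}(\xi)$ is the coefficient of $u^7$ in $\rho(\xi)$.
\item[(iii)] $\rho(\eta\,\xi)=\rho(\eta)\rho(\xi)$ for $\eta\in\mathrm{Ext}_D(\mathbb{F}_2)$, where $\rho(\eta)\in J\otimes\mathrm{Ext}_D(\mathbb{F}_2)$.
\item[(iv)] $\rho(h)=h+\lambda u^3v_1$ for some $\lambda\in\mathbb{F}_2$.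
\item[(v)] If $m\in N$ is $D$-primitive, then $\rho(m)=\sigma(m)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Restriction preserves cup products and maps of comodules induce module maps. So $\Phi(\alpha\,\xi')=\mathrm{res}(\alpha)\Phi(\xi')$ and $(\chi\otimes1)_*(\alpha\,\xi')=\alpha\,(\chi\otimes1)_*(\xi')$ for $\xi'\in\mathrm{Ext}_A(J\otimes N)$. Take $\xi'=\Phi^{-1}\xi$.

(ii) By naturality, $\mathrm{res}\circ(\chi\otimes1)_*=(\chi\otimes1)_*\circ\mathrm{res}$.

(iii) The multiplication of $J$ is a map of $A$-comodules, so it combines with the cup product to a pairing $\mathrm{Ext}_A(J)\otimes\mathrm{Ext}_A(J\otimes N)\to\mathrm{Ext}_A(J\otimes N)$. Restriction carries it to the same pairing over $D$, which is the product of $J\otimes\mathrm{Ext}_D(\mathbb{F}_2)$ with $J\otimes\mathrm{Ext}_D(N)$. As $\epsilon$ is a ring map, $\Phi(\Phi^{-1}\eta\cdot\Phi^{-1}\xi)=\eta\,\xi$. Thus $\Phi^{-1}(\eta\,\xi)=\Phi^{-1}\eta\cdot\Phi^{-1}\xi$; now apply $\mathrm{res}$.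

(iv) The coefficient of $u^i$ in $\rho(h)$ lies in $\mathrm{Ext}^{1,6-i}_D(\mathbb{F}_2)$, which is spanned by $h$ for $i=0$, by $v_1$ for $i=3$, and is zero for the other $i$ with $0\le i\le7$. The coefficient of $u^0$ is $(\epsilon\otimes1)\rho(h)=\Phi\Phi^{-1}h=h$.

(v) Since $(\pi\otimes1)\psi(m)=1\otimes m$, coassociativity gives
\[
(\pi\otimes1\otimes1)(\Delta\otimes1)\psi(m)=(1\otimes\psi)(\pi\otimes1)\psi(m)=1\otimes\psi(m).
\]
By the second description of $J$ in \eqref{eq:J}, $\psi(m)=\sum_{i=0}^7\zeta_1^i\otimes m_i$ for some $m_i\in N$, with $m_0=m$. As $\kappa$ is the identity on $J$, we have $\sigma(m)=m(u):=\sum_iu^im_i$. We show that $m(u)$ is $A$-primitive in $J\otimes N$. Write elements of $J\otimes J\otimes N\subset A\otimes J\otimes N$ as polynomials in $\zeta_1$ and $u$, truncated by $\zeta_1^8=u^8=0$. Coassociativity of $\psi$ says $\sum_iu^i\psi(m_i)=\sum_i(u+\zeta_1)^im_i=m(u+\zeta_1)$. The diagonal coaction sends $m(u)$ to $\sum_i(u+\zeta_1)^i\psi(m_i)$, which is obtained from the previous expression by the substitution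 $u\mapsto u+\zeta_1$. The result is $m(u+2\zeta_1)=m(u)$. So $m(u)\in\mathrm{Ext}^0_A(J\otimes N)$ and $\Phi(m(u))=m_0=m$, whence $\rho(m)=m(u)$.
\end{proof}

\section{Proof of the main theorem}\label{sec:proof}

Let $k\ge n/2$ and let $T$, $X_j$ be as in Section~\ref{sec:classes}. For $s\ge0$ put
\[
\theta_s=\mathrm{tr}(h^sT)\in\mathrm{Ext}^{s,*}_A(M).
\]
Since $\mathrm{res}(w_2)\in\{0,v_2^8\}$ and $v_2T=0$, Lemma~\ref{lem:transfer}(i) gives
\begin{equation}\label{eq:killed}
w_2\theta_s=\mathrm{tr}(\mathrm{res}(w_2)\,h^sT)=0 .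
\end{equation}
It remains to see that $\theta_s\ne0$, and for this we compute $\sigma(T)$. The bracket extends $J$-bilinearly to $J\otimes V$ and $\sigma[f,g]_i=[\sigma f,\sigma g]_i$, so \eqref{eq:sigma} gives $\sigma(x_i)=[a+u^4e,e]_i=x_i$ and
\[
W_i:=\sigma(z_i)=[a+u^4e,\,b+uc]_i=z_i+uy_i+u^4[b,e]_i+u^5[c,e]_i .
\]
Let $Q_1,P,Q_2$ act $J$-linearly on $J\otimes R^{\otimes n}$. From \eqref{eq:table},
\begin{equation}\label{eq:W}
Q_2W_i=x_i,\qquad PW_i=ux_i,\qquad Q_1W_i=u^4x_i .
\end{equation}
Put $\Pi=W_1\cdots W_k=\sum_{j=0}^7u^jB_j$ with $B_j\in M$, and $\Omega_j=Q_2B_j$. Then $B_0=Z$, $\Omega_0=T$, and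
\begin{equation}\label{eq:sigmaT}
\sigma(T)=\sum_lx_l\prod_{i\ne l}W_i=Q_2\Pi=\sum_{j=0}^7u^j\,\Omega_j .
\end{equation}
The transfer can kill $T$: for $k\le2$ the polynomial $\sigma(T)$ has degree at most $5$ in $u$, so $\Omega_7=0$, and $\theta_0=0$ because restriction is injective in filtration $0$. For large $k$ the next lemma ties $\Omega_7$ to $T$.

\begin{lemma}\label{lem:omega}
In $\overline H(M)$ we have $v_2\Omega_j=h\,\Omega_{j-1}$ for $1\le j\le7$. Hence $v_2^7\,\Omega_7=h^7T$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:transfer}(v) and \eqref{eq:sigmaT}, the $\Omega_j$ are the coefficients of $\rho(T)\in J\otimes\mathrm{Ext}^0_D(M)$, so they are cocycles. By \eqref{eq:cartan} and \eqref{eq:W},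
\[
P\,\Pi=u\sum_lx_l\prod_{i\ne l}W_i+u^8\sum_{l<l'}x_lx_{l'}\prod_{i\ne l,l'}W_i=u\,Q_2\Pi ,
\]
because $u^8=0$. So $PB_j=Q_2B_{j-1}=\Omega_{j-1}$, and $\bar dB_j=h\,\Omega_{j-1}+v_2\Omega_j$.
\end{proof}

This is where reduction modulo $v_1$ is needed. By \eqref{eq:W}, $Q_1\Pi=u^4Q_2\Pi$, so in $K(M)$ the boundary $dB_j$ has a third term $v_1\Omega_{j-4}$ for $j\ge4$.

\begin{proposition}\label{prop:theta}
If $k\ge s+8$, then $\theta_s\ne0$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:transfer}(ii)--(v) and \eqref{eq:sigmaT}, $\mathrm{res}(\theta_s)$ is the coefficient of $u^7$ in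
\[
\rho(h)^s\rho(T)=(h+\lambda u^3v_1)^s\sum_ju^j\,\Omega_j .
\]
Its reduction modulo $v_1$ is $h^s\Omega_7\in\overline H^s(M)$. By Lemma~\ref{lem:omega}, $v_2^7\cdot h^s\Omega_7=h^{s+7}T$, and this is nonzero in $\overline H^{s+7}(M)$ by Proposition~\ref{prop:detect}, because $s+7\le k-1$. So $h^s\Omega_7\ne0$, and $\theta_s\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Recall that $H_*\overline{\mathrm{tmf}}^{\,n}\cong M$ as $A$-comodules.

(a) Choose $k\ge\max(s+8,n/2)$ and take $\theta=\theta_s$. It is nonzero by Proposition~\ref{prop:theta} and is killed by $w_2$ by \eqref{eq:killed}.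

(b) Choose $k\ge\max(s+8r+8,n/2)$. Then $8r\le k$, so the $D$-primitive element $X_{8r}$ is defined; put $\xi=\mathrm{tr}(h^sX_{8r})\in\mathrm{Ext}^{s,*}_A(M)$. By Lemma~\ref{lem:transfer}(i), the equality $\mathrm{res}(w_2)=v_2^8$ of Lemma~\ref{lem:w2}, and Lemma~\ref{lem:relations},
\[
w_2^r\,\xi=\mathrm{tr}(h^sv_2^{8r}X_{8r})=\mathrm{tr}(h^{s+8r}T)=\theta_{s+8r}.
\]
This is nonzero by Proposition~\ref{prop:theta}, since $k\ge(s+8r)+8$, and $w_2^{r+1}\xi=w_2\theta_{s+8r}=0$ by \eqref{eq:killed}.
\end{proof}

\begin{thebibliography}{9}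
\bibitem{BBC}
Mark Behrens, Prasit Bhattacharya, Dominic Culver, \emph{The structure of the $v_2$-local algebraic tmf resolution}, arXiv:2301.11230 (2023).
\end{thebibliography}
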